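\title{Crossing numbers of graphs with an excluded minor and the sum of squared degrees}

\begin{abstract}
We prove that for every graph $H$ there is a constant $c_H$ such that every graph $G$ with no $H$ minor has crossing number at most $c_H\sum_{v}\deg(v)^2$. This confirms a conjecture posed in a paper of Wood and Telle, and it gives a bound on the crossing number that is linear in the maximum degree $\Delta(G)$ and in the number of vertices. The proof follows the Robertson--Seymour structure theorem. A vertex of degree $d$ on a surface is expanded to a $d\times d$ grid and contracted back by random routing; vortices are drawn convexly; apices are reached after flattening a planar graph; clique-sums are handled by a decomposition of the tree into paths. We also give a weighted version, a characterization of the minor-closed classes that satisfy the bound, lower bounds on the exponent and on the constant, and an explicit bound for graphs of bounded pathwidth.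
\end{abstract}

\section{Introduction}

Graphs are finite, simple and undirected. We write $|G|$ for the number of vertices of $G$, $\deg(v)$ for the degree of a vertex $v$, and $\Delta(G)$ for the maximum degree. A \emph{drawing} of $G$ represents the vertices by distinct points of the plane and each edge by a simple curve between its ends, in such a way that an edge meets no vertex other than its ends, two edges meet in finitely many points, every common point of two edges other than a common end is a proper crossing (not a tangency), and no three edges pass through a common point other than a vertex. A \emph{crossing} is a pair of edges together with a point, other than a common end, at which they meet. The \emph{crossing number} $\mathrm{cr}(G)$ is the least number of crossings in a drawing of $G$. A graph $H$ is a \emph{minor} of $G$ if there are disjoint nonempty sets of vertices of $G$, one \emph{branch set} for each vertex of $H$, each inducing a connected subgraph, such that the branch sets of adjacent vertices of $H$ are joined by an edge of $G$. Otherwise $G$ is \emph{$H$-minor-free}.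

How large can the crossing number of an $H$-minor-free graph be? The number of vertices alone does not give a linear bound. The complete bipartite graph $K_{3,n}$ has no $K_5$ minor and only $n+3$ vertices, but $\mathrm{cr}(K_{3,n})\ge n(n-1)/6$ (Section~\ref{sec:complements}); a straight-line drawing on points in general position has at most $\binom{3n}{2}$ crossings, so the order is exactly $n^2$. The degrees must enter. The following bound is known; it is the starting point of the problem posed in~\cite{WT}.

\begin{theorem}\label{thm:known}
For every graph $H$ there is a constant $c(H)$ such that every $H$-minor-free graph $G$ satisfies $\mathrm{cr}(G)\le c(H)\,\Delta(G)^2\,|G|$.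
\end{theorem}

On $K_{3,n}$ this bound has order $n^3$, a factor $n$ more than the truth. Whether $\Delta(G)^2$ can be replaced by $\Delta(G)$ is stated as an open problem in~\cite{WT}, even for $H=K_5$. A bound in terms of $\Delta(G)$ also treats every vertex as if it had maximum degree, while the cost of a single vertex of degree $d$ is easy to guess: if its $d$ edges reach a small disc around it in the wrong cyclic order, they can be sorted inside the disc with at most $\binom d2$ crossings. This suggests the quantity
\[
\sigma(G):=\sum_{v\in V(G)}\deg(v)^2 .
\]
It is at most $\Delta(G)^2|G|$, and $\sigma(K_{3,n})=3n^2+9n$ has the right order. The conjecture posed in~\cite{WT} is that $\mathrm{cr}(G)\le c_H\,\sigma(G)$ for all $H$-minor-free $G$, with $c_H$ depending only on $H$. Pach and T\'oth proved this for graphs of bounded genus. We prove the conjecture.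

\begin{theorem}\label{thm:main}
For every graph $H$ there is a constant $c_H$ such that every $H$-minor-free graph $G$ satisfies
\[
\mathrm{cr}(G)\le c_H\sum_{v\in V(G)}\deg(v)^2 .
\]
\end{theorem}

\begin{corollary}\label{cor:linear}
For every graph $H$ there is a constant $c'_H$ such that every $H$-minor-free graph $G$ satisfies $\mathrm{cr}(G)\le c'_H\,\Delta(G)\,|G|$.
\end{corollary}

\begin{proof}
By Mader's theorem there is a constant $C_H$ with $|E(G)|\le C_H|G|$ for all $H$-minor-free $G$. Hence $\sigma(G)\le\Delta(G)\sum_v\deg(v)=2\Delta(G)|E(G)|\le 2C_H\Delta(G)|G|$.
\end{proof}

The proof of Theorem~\ref{thm:main} uses two external results: Theorem~\ref{thm:known}, only for graphs of maximum degree at most $4$ embedded in a surface of bounded Euler genus, and the structure theorem of Robertson and Seymour~\cite{RS}. The latter builds an $H$-minor-free graph from four ingredients, and each needs its own tool.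
\begin{itemize}
\item \emph{A graph on a surface.} We expand each vertex of degree $d$ to a $d\times d$ grid, draw the resulting bounded-degree graph by Theorem~\ref{thm:known}, and contract the grids by a random routing (Section~\ref{sec:grid}).
\item \emph{Vortices}, graphs of bounded pathwidth glued into faces. They have convex drawings with $O(\sigma)$ crossings (Section~\ref{sec:convex}).
\item \emph{Apices}, a bounded number of vertices with arbitrary neighborhoods. Their edges must reach the outside of the drawing from anywhere. We redraw a planar graph so that this is cheap (Section~\ref{sec:flat}), and combine the first three tools in Section~\ref{sec:almost}.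
\item \emph{Clique-sums} along a tree (Section~\ref{sec:tree}). A vertex may lie in many pieces, and its edges must not be paid for again in each of them. We cut the tree into paths, draw each path at once, and bound the total cost by a charging argument (Sections~\ref{sec:leaders} and~\ref{sec:assembly}).
\end{itemize}
Section~\ref{sec:complements} contains the complements listed in the abstract.

\section{Curves, decompositions and surfaces}\label{sec:prelim}

\subsection{Conventions for drawings}

Multigraphs are loopless, degrees count multiplicity, and $\sigma(M)=\sum_v\deg_M(v)^2$. All drawings and embeddings are taken piecewise linear. We use this only in the following form: every vertex and every crossing has a small disc around it in which the picture consists of radial segments, and every edge has a thin strip along it in which parallel copies can be drawn. A \emph{disc} is a closed topological disc; to place a picture drawn in one disc into another means to apply a homeomorphism, which preserves crossings.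

Families of curves are always in general position: apart from common ends there are finitely many intersection points, each a proper crossing of exactly two branches, and no curve passes through a vertex or through an end of a curve. In intermediate drawings an edge may cross itself; we call these \emph{loose} drawings. The number of crossings is the number of crossing points between distinct curves. If a curve passes twice through a point, we \emph{cut off the loop} by deleting the part between the two passages. This creates no crossing, so a loose drawing of $G$ with $q$ crossings shows $\mathrm{cr}(G)\le q$. When edges are built by concatenating pieces, the number of crossings between distinct pieces bounds the number of crossings between distinct edges.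

Two lemmas are used throughout. The first makes the cost $\binom d2$ of sorting edges precise, in a disc that may already contain other pictures.

\begin{lemma}[reconnection]\label{lem:reconnect}
Let $S$ be a disc minus the interiors of finitely many disjoint discs \emph{(holes)} lying in its interior. Given $n$ pairs of points of $\partial S$, all $2n$ points distinct, the pairs can be joined by curves in $S$ that meet $\partial S$ only in their ends and pairwise cross at most once. The number of crossings is at most $n^2/2$.
\end{lemma}

\begin{proof}
Cut $S$ along disjoint arcs that join each hole to the outer boundary and avoid the given points. The result is a disc with all given points on its boundary. Map it to a round disc so that no three of the chords joining the pairs are concurrent, and take these chords. Two chords cross at most once.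
\end{proof}

When some of the curves have to end at a vertex, we take a tiny disc around the vertex as a hole, apply the lemma, and continue radially inside the tiny disc.

\begin{lemma}[star uncrossing]\label{lem:star}
Let $\mathcal F$ be a finite family of curves from a common point $c$ to distinct points $q_1,\dots,q_m\ne c$, and let $\mathcal O$ be a finite family of other curves. Then $\mathcal F$ can be replaced by curves from $c$ to $q_1,\dots,q_m$ that are simple and pairwise disjoint except at $c$, without increasing the total number of crossings with $\mathcal O$. The curves are modified only by deleting loops and by changes arbitrarily near crossing points within $\mathcal F$.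
\end{lemma}

\begin{proof}
If a curve of $\mathcal F$ crosses itself, cut off a loop. Otherwise all curves are simple; suppose $\gamma_i$ and $\gamma_j$ cross at $p$. Write $\gamma_i=\alpha_i\beta_i$ and $\gamma_j=\alpha_j\beta_j$, where $\alpha_i,\alpha_j$ run from $c$ to $p$. Since the crossing is proper, the four branches at $p$ appear in the cyclic order $\alpha_i,\alpha_j,\beta_i,\beta_j$ or its reverse. The curves $\alpha_j\beta_i$ and $\alpha_i\beta_j$ run from $c$ to $q_i$ and $q_j$, each uses two branches that are adjacent at $p$, and so they can be pulled apart near $p$. Neither operation increases the total number of crossings with $\mathcal O$, and each decreases the number of crossing points within $\mathcal F$, self-crossings included. So the process terminates.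
\end{proof}

\subsection{Tree decompositions}

A \emph{tree decomposition} of a multigraph $M$ is a tree $T$ with sets $B_x\subseteq V(M)$, $x\in V(T)$, called \emph{bags}, such that both ends of every edge lie in a common bag and, for every vertex $v$, the nodes $x$ with $v\in B_x$ form a nonempty subtree of $T$. We use two standard facts.
\begin{itemize}
\item[(T1)] If $v\in B_x\cap B_z$, then $v\in B_y$ for every node $y$ on the path from $x$ to $z$ in $T$.
\item[(T2)] Every clique of $M$ is contained in a bag (pairwise intersecting subtrees of a tree have a common node).
\end{itemize}
If $T$ is a path, we list the bags $X_1,\dots,X_m$ in order and speak of a \emph{path decomposition}. Its \emph{width} is $\max_i|X_i|-1$, and the \emph{pathwidth} of $M$ is the least width of a path decomposition.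

\subsection{Surfaces}

A \emph{surface} is a compact connected $2$-manifold without boundary, and its \emph{Euler genus} is $2$ minus its Euler characteristic. By Euler's formula a simple graph with $n\ge3$ vertices embedded in a surface of Euler genus at most $k$ has at most $3(n-2+k)$ edges. Fix $t_k\ge3$ with $\binom{t_k}{2}>3(t_k-2+k)$. Then $K_{t_k}$ embeds in no such surface, and since a minor of an embeddable graph is embeddable, graphs embedded in such a surface are $K_{t_k}$-minor-free. Theorem~\ref{thm:known} now gives the only consequence of it that we need.

\begin{corollary}\label{cor:bounded}
Put $\kappa_k=16\,c(K_{t_k})$. Every simple graph $G$ with $\Delta(G)\le4$ embedded in a surface of Euler genus at most $k$ satisfies $\mathrm{cr}(G)\le\kappa_k|G|$.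
\end{corollary}

\section{Grids and random routing}\label{sec:grid}

To use Corollary~\ref{cor:bounded} we replace each vertex $v$ of degree $d$ by a gadget of bounded degree to which the $d$ edges are attached, draw the new graph, and then contract the gadget: each of the $d$ edges is continued along edges of the gadget to one common point. Call the number of curves that run along an edge of the gadget its \emph{load}. A crossing between gadget edges of loads $a$ and $b$ becomes $ab$ crossings, and we have no control over which edges cross. The cheapest gadget, a path on $d$ vertices, fails for this reason: whichever vertex of the path is the common point, one of the path edges at it has load at least $(d-1)/2$. The target $\sigma(G)$ allows a gadget with $d^2$ vertices. A grid of this size offers $d$ different routings, and each grid edge is heavily loaded in at most one of them.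

Let $M$ be a multigraph and $V_0$ a set of vertices of positive degree $d_v=\deg_M(v)$. For $v\in V_0$ let $\Gamma_v$ be the $d_v\times d_v$ grid, with vertices $(i,j)$ in row $i$ and column $j$. The vertices $(1,1),\dots,(1,d_v)$ of the top row are the \emph{ports}. A \emph{grid expansion} $\widehat M$ of $M$ at $V_0$ is obtained by replacing each $v\in V_0$ by $\Gamma_v$ and attaching the $d_v$ edges at $v$ to the $d_v$ ports, one edge per port, in any order. The edges of $M$ become the \emph{outer edges} of $\widehat M$. A port has at most three neighbors in its grid, so all grid vertices have degree at most $4$.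

For a row $r$, the \emph{routing through row $r$} joins $(r,1)$ to each port $(1,j)$ by the path that runs along row $r$ to column $j$ and then up column $j$; see Figure~\ref{fig:grid}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \x in {1,...,4} {\draw[gray!60] (1,-\x)--(4,-\x); \draw[gray!60] (\x,-1)--(\x,-4);}
\foreach \x in {1,...,4} \foreach \y in {1,...,4} \fill[gray] (\x,-\y) circle (1.4pt);
\draw[thick] (1,-3)--(0.9,-2.8)--(0.9,-1.2)--(1,-1)--(1,-0.35);
\draw[thick] (1,-3)--(1.25,-2.76)--(1.9,-2.76)--(1.9,-1.2)--(2,-1)--(2,-0.35);
\draw[thick] (1,-3)--(1.25,-2.84)--(2.9,-2.84)--(2.9,-1.2)--(3,-1)--(3,-0.35);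
\draw[thick] (1,-3)--(1.25,-2.92)--(3.9,-2.92)--(3.9,-1.2)--(4,-1)--(4,-0.35);
\fill (1,-3) circle (2.4pt) node[left=3pt] {$v$};
\node[right] at (4.2,-1) {row $1$ (ports)};
\node[right] at (4.2,-3) {row $r=3$};
\end{tikzpicture}
\caption{A vertex $v$ of degree $4$ expanded to a $4\times4$ grid (gray), and contracted back by the routing through row $3$ (black). Each column edge carries at most one curve. Only the chosen row carries several curves.}
\label{fig:grid}
\end{figure}

\begin{example}\label{ex:grid}
Let $d=3$. In the routing through row $r$, the edge $(r,1)(r,2)$ has load $2$, the edge $(r,2)(r,3)$ has load $1$, and the other rows have load $0$. The column edge $(i,j)(i+1,j)$ has load $1$ if $r>i$ and load $0$ otherwise. If $r$ is uniform in $\{1,2,3\}$, the expected loads are $2/3$ and $1/3$ for the two edges of each row, and $2/3$ and $1/3$ for the two edges of each column. Suppose the edge $(2,1)(2,2)$ of $\Gamma_u$ crosses the edge $(3,1)(3,2)$ of $\Gamma_v$, both grids $3\times3$. The choice $r_u=2$, $r_v=3$ turns this crossing into $4$ crossings and the other eight choices remove it, so on average it costs $4/9$.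
\end{example}

\begin{lemma}[grid contraction]\label{lem:grid}
Suppose a grid expansion $\widehat M$ of $M$ at $V_0$ has a loose drawing with $q$ crossings. Then $M$ has a loose drawing with at most $q$ crossings, in which the vertices outside $V_0$ keep their positions, the outer edges are unchanged outside small discs around the ports, and everything else lies in an arbitrarily small neighborhood of the drawn grids.
\end{lemma}

\begin{proof}
Take small discs around all grid vertices. Independently for each $v\in V_0$ choose a row $r_v\in\{1,\dots,d_v\}$ uniformly at random, and put $v$ at the grid vertex $(r_v,1)$. Draw the paths of the routing through row $r_v$ as parallel curves along the drawn grid edges, joined arbitrarily inside the small discs. The curve for the port $(1,j)$ ends at the point where the outer edge at $(1,j)$ leaves the small disc around the port. These $d_v$ curves form \emph{zone $v$}: a family of curves from the common point $v$ to distinct points. Together with the parts of the outer edges outside the small discs they form a loose drawing of $M$.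

An edge of column $j$ is used only by the path to $(1,j)$, so its load is at most $1$. An edge of row $i$ has load at most $d_v$ if $r_v=i$ and load $0$ otherwise, so its expected load is at most $1$. Outer edges have load $1$. Consider a crossing of the given drawing between two edges that are not in the same grid. It produces as many crossings as the product of the two loads, and the loads are independent, so it produces at most one crossing in expectation. Fix a choice of rows for which these crossings number at most $q$. Every other crossing between distinct curves comes from a crossing within one grid, or lies in a small disc around a grid vertex; in both cases it is a crossing of two curves of the same zone.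

Apply Lemma~\ref{lem:star} to one zone after another, with $\mathcal O$ consisting of the other zones and the outer edges. Each application removes all crossings within the zone, does not increase the number of crossings between the zone and $\mathcal O$, and does not change $\mathcal O$. At the end at most $q$ crossings remain.
\end{proof}

Independence is available only for edges of different grids. Within one grid the loads are correlated and may be large, and there the common starting point $v$ lets Lemma~\ref{lem:star} remove the crossings for free.

If $M$ is drawn on a surface, a suitable grid expansion is drawn on the same surface with the same crossings. In a small disc around $v$ erase the radial segments and draw $\Gamma_v$ as a plane grid in the middle. The ports lie in order on the outer boundary of the grid, so the edges entering the disc can be joined to ports by disjoint arcs in the remaining annulus, provided the ports are assigned in the cyclic order in which the edges enter. We call this the expansion \emph{in rotation order}.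

\begin{example}[graphs on a surface]\label{ex:surface}
Let $G$ be a simple graph without isolated vertices, embedded in a surface of Euler genus at most $k$. Its expansion $\widehat G$ at $V(G)$ in rotation order is a simple graph embedded in the same surface, with maximum degree at most $4$ and exactly $\sigma(G)$ vertices. Corollary~\ref{cor:bounded} and Lemma~\ref{lem:grid} give $\mathrm{cr}(G)\le\mathrm{cr}(\widehat G)\le\kappa_k\,\sigma(G)$. This is Theorem~\ref{thm:main} for graphs of bounded genus.
\end{example}

\section{Convex drawings from path decompositions}\label{sec:convex}

The next lemma is used twice, for vortices and for paths in the tree of the structure theorem. Both uses prescribe part of the order of the vertices on the circle, so the lemma leaves the position of each vertex free within the interval of bags that contain it.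

\begin{lemma}\label{lem:convex}
Let $M$ be a multigraph with a path decomposition $X_1,\dots,X_m$ with $|X_i|\le k+1$ for all $i$. For each vertex $v$ choose a \emph{home} $\pi(v)$ with $v\in X_{\pi(v)}$. Place the vertices on a circle, in general position and in any linear order along which $\pi$ is nondecreasing, and draw the edges as chords, parallel edges as parallel copies. Then there are at most $k\,\sigma(M)$ crossings.
\end{lemma}

Let $I_v=\{i:v\in X_i\}$, an interval. We would like to say that the chord of an edge $vw$ passes only over homes in $I_v$, so that a crossing can be charged to two vertices that share a bag. This is false: the chord passes over homes in $I_v\cup I_w$. So we break each edge in two at an index in $I_v\cap I_w$.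

\begin{proof}
For each edge $e$ choose $\tau(e)$ with both ends of $e$ in $X_{\tau(e)}$. Add a new point $p_e$ on the circle, after all vertices with home at most $\tau(e)$ and before all vertices with home greater than $\tau(e)$; order the points $p_e$ in a common gap so that $\tau$ is nondecreasing. Give $p_e$ the \emph{index} $\tau(e)$ and each vertex $v$ the index $\pi(v)$. Indices are nondecreasing along the linear order.

Two chords with four distinct ends cross if and only if their ends \emph{interleave}, that is, exactly one end of one chord lies between the ends of the other; then they cross once. Edges with a common end do not cross. Let $e=vw$ and $f=ux$ cross. Since $v,w$ and $u,x$ interleave, the curve from $v$ via $p_e$ to $w$ and the curve from $u$ via $p_f$ to $x$, each made of two chords, intersect. The six points are distinct, so after renaming the ends, $v,p_e$ and $u,p_f$ interleave. Hence the number of crossings is at most $\sum_{\{u,v\}}\nu(u,v)$, where $\nu(u,v)$ is the number of pairs $(e,f)$ with $e$ at $v$ and $f$ at $u$ such that $v,p_e$ and $u,p_f$ interleave.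

The indices $\pi(v)$ and $\tau(e)$ lie in the interval $I_v$, so every point between $v$ and $p_e$ has its index in $I_v$, and likewise every point between $u$ and $p_f$ has its index in $I_u$. If the pairs interleave, one of $v,p_e$ lies between $u$ and $p_f$, so $\pi(v)\in I_u$ or $\tau(e)\in I_u$. Let $a(v,u)$ be the number of edges $e$ at $v$ with $\tau(e)\in I_u$, and put $\alpha(v,u)=\deg(v)$ if $\pi(v)\in I_u$ and $\alpha(v,u)=a(v,u)$ otherwise. Then at most $\alpha(v,u)$ edges $e$ and, by symmetry, at most $\alpha(u,v)$ edges $f$ occur in pairs counted by $\nu(u,v)$, and so
\[
\nu(u,v)\le\alpha(v,u)\,\alpha(u,v)\le\tfrac12\bigl(\alpha(v,u)^2+\alpha(u,v)^2\bigr).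
\]
Fix $v$. The condition $\pi(v)\in I_u$ says $u\in X_{\pi(v)}$, which holds for at most $k$ vertices $u\ne v$. Each edge $e$ at $v$ is counted in $a(v,u)$ only for $u\in X_{\tau(e)}$, so $\sum_{u\ne v}a(v,u)\le k\deg(v)$; also $a(v,u)\le\deg(v)$. Therefore $\sum_{u\ne v}\alpha(v,u)^2\le k\deg(v)^2+k\deg(v)^2$, and
\[
\sum_{\{u,v\}}\nu(u,v)\le\tfrac12\sum_v\sum_{u\ne v}\alpha(v,u)^2\le k\,\sigma(M).\qedhere
\]
\end{proof}

\section{Flattening planar graphs}\label{sec:flat}

An apex of degree $d$ will be placed outside the drawing of everything else, so $d$ curves must escape from given vertices of a planar graph with $N$ vertices to the outside. We can afford $O(N+d^2)$ crossings. A plane embedding may be too deep for this. Take $n$ concentric $4$-cycles with corresponding vertices of consecutive cycles joined, so $N=4n$, and mark $d\approx\sqrt n$ vertices on the innermost cycles. In this drawing each curve crosses almost $n$ cycles, in total about $n^{3/2}$ crossings. Now cut the four edges after every $s$-th cycle, where $s\approx\sqrt N$, and place the $n/s$ pieces side by side. Each piece has depth $s$. Its eight cut edges escape with at most $8s$ crossings, in total $8n$; the marked vertices escape with at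 most $sd\le(s^2+d^2)/2$ crossings; and Lemma~\ref{lem:reconnect} rejoins the curves around each piece with $O(n/s+d^2)$ crossings in total. In general the cuts are not of bounded size, but averaging finds cuts that are small enough.

\begin{lemma}[flattening]\label{lem:flat}
Let $P$ be a simple planar graph with $N\ge1$ vertices and $\Delta(P)\le4$, and let $w_1,\dots,w_d$ be distinct vertices of $P$. Then $P$ has a loose drawing in the half-plane $\{y<1\}$, together with curves in $\{y\le1\}$ from $w_1,\dots,w_d$ to distinct points of the line $y=1$, with at most $75N+5d^2$ crossings in total.
\end{lemma}

\begin{proof}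
\emph{Levels.} Fix a plane embedding of $P$. Call two faces adjacent if they share an edge. This adjacency is connected, since any two faces are joined by a curve that avoids the vertices and crosses edges properly. The \emph{depth} $\delta(\varphi)$ of a face $\varphi$ is its distance from the outer face, and the \emph{level} $\mu(v)$ of a vertex is the least depth of a face incident with $v$. The edges at $v$ cut a small disc around $v$ into at most four sectors, and the faces of consecutive sectors are equal or adjacent. So two faces at $v$ have distance at most $2$, and all faces at $v$ have depth in $[\mu(v),\mu(v)+2]$. The ends of an edge $uv$ share a face, so $|\mu(u)-\mu(v)|\le2$. For $i\ge1$ let $E_i$ be the set of edges $uv$ with $\mu(u)<i\le\mu(v)$. Each edge lies in at most two sets $E_i$, with consecutive indices, and $P$ has at most $2N$ edges. So $\sum_i|E_i|\le4N$. These are the places where $\Delta(P)\le4$ is used.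

\emph{Cuts.} Let $s=\lceil\sqrt N\,\rceil\le2\sqrt N$. For $j\ge1$ consider the window $\{2js,\dots,2js+s-1\}$, let $N_j$ be the sum of $|E_i|$ over the window, choose $i_j$ in the window with $m_j:=|E_{i_j}|$ minimum, and put $F_j=E_{i_j}$. The windows are disjoint, so $\sum_jN_j\le4N$. We have $sm_j\le N_j$, and $N_j\le4N\le4s^2$ gives $m_j^2\le N_j^2/s^2\le4N_j$. Hence
\begin{equation}\label{eq:cuts}
\sum_jsm_j\le4N,\qquad\sum_jm_j^2\le16N .
\end{equation}
Put $i_0=0$, $m_0=0$, $F_0=\emptyset$. Then $i_{j+1}-i_j\le3s$ for $j\ge0$. The gaps between the windows give $i_{j+1}-i_j\ge s+1\ge2$ for $j\ge1$, so each edge lies in at most one set $F_j$. Let $P_j$ be the subgraph induced by the vertices with $i_j\le\mu(v)<i_{j+1}$. An edge whose ends lie in different graphs $P_j$ lies in some $F_j$, hence in exactly one, and therefore joins $P_{j-1}$ to $P_j$. Only finitely many $P_j$ are nonempty.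

\emph{Escape from one piece.} Fix a point $c$ in the outer face of $P$. Let $v\in V(P_j)$ and choose faces $\varphi_{\mu(v)},\dots,\varphi_0$ of $P$ with $\delta(\varphi_q)=q$, consecutive ones adjacent, and $\varphi_{\mu(v)}$ incident with $v$. There is a curve from a sector of $\varphi_{\mu(v)}$ at $v$ to $c$ that passes through these faces in order and crosses one edge of $P$ at each step from $\varphi_q$ to $\varphi_{q-1}$. Both ends of an edge of $P_j$ have level at least $i_j$, so both its faces have depth at least $i_j$. Thus the step from $\varphi_q$ to $\varphi_{q-1}$ crosses an edge of $P_j$ only if $q-1\ge i_j$, and the curve crosses at most $\mu(v)-i_j\le3s$ edges of $P_j$.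

Let $d_j$ be the number of marked vertices $w_i$ in $P_j$, so $\sum_jd_j=d$. Consider $P_j$ alone, with the inherited embedding, on the sphere. We need $c_j=m_j+m_{j+1}+d_j$ escape curves: one for the end in $P_j$ of each edge of $F_j\cup F_{j+1}$, and one for each marked vertex in $P_j$. Let $O_v$ be a tiny disc around $v$. Start the escape curves of $v$ at distinct points of $\partial O_v$ in the chosen sector, keep all escape curves outside the discs $O_u$ apart from these starting points, and end them all at $c$. Apply Lemma~\ref{lem:star} with center $c$ and with $\mathcal O$ the edges of $P_j$. The escape curves become simple and disjoint except at $c$, and they have at most $3s\,c_j$ crossings with $P_j$. Continue them radially inside the discs $O_v$ to their vertices. Remove from the sphere a small open disc around $c$ that each escape curve meets in one arc. What remains is a disc $\Omega_j$ that contains $P_j$, with the escape curves ending at distinct points of $\partial\Omega_j$.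

\emph{Joining the pieces.} Place $\Omega_j$ as a hole in the square $S_j=[j,j+1]\times[0,1]$. For each edge of $F_{j+1}$ choose its own interior point of the common side of $S_j$ and $S_{j+1}$, and for each marked vertex in $P_j$ its own interior point of the top side of $S_j$. By Lemma~\ref{lem:reconnect}, continue the escape curves to these points, on the left side for $F_j$, on the right side for $F_{j+1}$ and on the top side for the marked vertices, with at most $c_j^2/2$ crossings.

The total number of crossings is at most $\sum_j(3s\,c_j+c_j^2/2)$. By~\eqref{eq:cuts} and $2\sqrt N\,d\le N+d^2$,
\[
3s\sum_jc_j=6s\sum_jm_j+3sd\le24N+6\sqrt N\,d\le27N+3d^2,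
\]
\[
\tfrac12\sum_jc_j^2\le\tfrac32\sum_j\bigl(m_j^2+m_{j+1}^2+d_j^2\bigr)\le48N+\tfrac32d^2 .
\]
The sum is at most $75N+5d^2$.
\end{proof}

\section{Almost-embeddable graphs}\label{sec:almost}

\begin{definition}\label{def:almost}
A graph $J$ is \emph{$k$-almost-embeddable} if there is a set $Y\subseteq V(J)$ of at most $k$ \emph{apices} such that $J-Y=G_0\cup G_1\cup\dots\cup G_s$ with $s\le k$ and the following hold.
\begin{itemize}
\item $G_0$ is embedded in a surface $\Sigma$ of Euler genus at most $k$.
\item The \emph{vortices} $G_1,\dots,G_s$ are pairwise vertex-disjoint.
\item There are disjoint discs $D_1,\dots,D_s\subset\Sigma$ such that $D_i\cap G_0=V(G_0)\cap V(G_i)\subset\partial D_i$.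
\item If $u_1,\dots,u_m$ are the vertices of $V(G_0)\cap V(G_i)$ in cyclic order on $\partial D_i$, from a suitable start, then $G_i$ has a path decomposition $X_1,\dots,X_m$ with $|X_j|\le k+1$ and $u_j\in X_j$ for all $j$.
\end{itemize}
\end{definition}

The next proposition draws one such piece. It is stated for multigraphs, because bundles of edges from other pieces will run along the edges of $J$. The set $Z$ will contain the apices and, more generally, every vertex that has to be placed outside the piece; the edges to $Z$ are only brought to a line.

\begin{proposition}\label{prop:piece}
For every $k$ there is a constant $c_k$ such that the following holds. Let $M$ be a multigraph with $V(M)=V_0\sqcup Z$ and no edge inside $Z$, such that the simple graph underlying $M-Z$ is a subgraph of a $k$-almost-embeddable graph with no apices. Let $D=\sum_{v\in V_0}\deg_M(v)^2$ and let $d$ be the number of edges between $V_0$ and $Z$. Then $M-Z$ has a loose drawing in $\{y<0\}$, and the $V_0$--$Z$ edges can be drawn in $\{y\le0\}$ as curves from their ends in $V_0$ to distinct points of the line $y=0$, with at most $c_k(D+d^2)$ crossings in total.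
\end{proposition}

\begin{proof}
Isolated vertices of $V_0$ can be deleted and placed at the end at points off the drawing. So we assume $d_v:=\deg_M(v)\ge1$ for all $v\in V_0$ and, the case $V_0=\emptyset$ being trivial, $D\ge1$. Let $M'$ be obtained from $M$ by replacing $Z$ by $d$ new vertices of degree $1$, called \emph{leaves}, one for each $V_0$--$Z$ edge. We have to draw $M'$ with the leaves on the line $y=0$ and everything else below it. Let $G_0,\dots,G_s$, $\Sigma$ and $D_1,\dots,D_s$ be as in Definition~\ref{def:almost}.

\emph{Step 1: a drawing on $\Sigma$.} Assign each edge of $M-Z$ to some $G_i$ that contains the underlying edge. Draw the edges assigned to $G_0$ as parallel copies along the embedded edges, outside the discs $D_i$. For $i\ge1$ draw the edges assigned to $G_i$ inside $D_i$ by Lemma~\ref{lem:convex}: give $u_j$ the home $j$, which is possible because $u_j\in X_j$, give every other vertex of $G_i$ in $V_0$ any admissible home, and place the vertices of home $j$ on $\partial D_i$ after $u_j$ and before $u_{j+1}$ (before $u_1$ if $j=m$). Homes are nondecreasing along $\partial D_i$ starting from $u_1$. Since the vortices are disjoint, there are at most $kD$ crossings. No edge crosses itself,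 and two edges cross at most once.

\emph{Step 2: grid expansion.} Expand each $v\in V_0$ to the $d_v\times d_v$ grid, attaching the edges of $M-Z$ at $v$ to ports in rotation order. The remaining ports of $\Gamma_v$ are \emph{reserved}, one for each edge from $v$ to a leaf. This defines a grid expansion $\widehat{M'}$ of $M'$ at $V_0$ and draws $\widehat{M'}$ minus the leaves on $\Sigma$. Replace each crossing by a dummy vertex of degree $4$. The result $M_2$ is embedded in $\Sigma$, has maximum degree at most $4$ and has $N\le D+kD$ vertices. It is simple: a port has at most one edge outside its grid, and two parallel edges between dummy vertices would need two edges of Step~1 that cross twice.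

\emph{Step 3: from $\Sigma$ to the plane.} By Corollary~\ref{cor:bounded}, $M_2$ has a drawing in the plane with at most $\kappa_kN$ crossings. Replace them by dummy vertices. Edges are simple curves, so this gives a loopless plane multigraph of maximum degree at most $4$, with at most $(1+\kappa_k)N$ vertices and hence at most $2(1+\kappa_k)N$ edges. Subdivide every edge once. We obtain a simple planar graph $P$ with $\Delta(P)\le4$ and $N'\le3(1+\kappa_k)(1+k)D$ vertices.

\emph{Step 4: flattening.} Apply Lemma~\ref{lem:flat} to $P$ with the $d$ reserved ports as marked vertices, and translate down by $1$.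

\emph{Step 5: removing the auxiliary vertices.} Suppress the subdivision vertices. A dummy vertex stands for two edges passing through it; the new drawing need not respect their cyclic order, but in a small disc around the dummy vertex the two edges can be reconnected with at most one crossing. Do this first for the dummy vertices of Step~3, which gives a loose drawing of $M_2$, and then for those of Step~2. All dummy vertices are vertices of $P$. Put the leaves at the ends of the $d$ curves on the line. We have a loose drawing of $\widehat{M'}$ with at most $76N'+5d^2$ crossings, in which the leaves are on the line $y=0$ and everything else, in particular every grid, is below it.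

\emph{Step 6: contraction.} Lemma~\ref{lem:grid} gives the required drawing of $M'$, with $c_k=228(1+\kappa_k)(1+k)$.
\end{proof}

\section{The structure theorem and the tree}\label{sec:tree}

A \emph{clique-sum} of two disjoint graphs is obtained by identifying a clique of one with a clique of the same size (possibly $0$) of the other and then possibly deleting edges of this clique. We use the structure theorem in the following form.

\begin{theorem}[Robertson and Seymour {\cite[Theorem 1.3]{RS}}]\label{thm:RS}
For every $h\ge5$ there is $k_0$ such that every $K_h$-minor-free graph can be obtained by clique-sums from $k_0$-almost-embeddable graphs.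
\end{theorem}

The cliques of a $k_0$-almost-embeddable graph $J$ have bounded size. Indeed, color each edge of a clique of $J-Y$ by an index $i$ such that $G_i$ contains the edge. There are at most $k_0+1$ colors. A clique of $G_0$ has fewer than $t_{k_0}$ vertices, and a clique of a vortex has at most $k_0+1$ vertices by (T2). By Ramsey's theorem the clique is bounded in terms of $k_0$, and the apices add at most $k_0$. Let $k\ge\max(k_0,1)$ be a bound for the size of these cliques. A $k_0$-almost-embeddable graph is also $k$-almost-embeddable.

\begin{lemma}\label{lem:treedec}
Every $K_h$-minor-free graph $G$ has a tree decomposition $(T,(B_x))$ with $k$-almost-embeddable graphs $J_x$ such that $V(J_x)=B_x$ and $G[B_x]\subseteq J_x$ for all nodes $x$, and for each edge $xy$ of $T$ the set $B_x\cap B_y$ is a clique of $J_x$ and of $J_y$ of size at most $k$.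
\end{lemma}

\begin{proof}
We prove this for all graphs obtained by clique-sums from $k_0$-almost-embeddable graphs, with all $J_x$ being $k_0$-almost-embeddable, by induction on the number of clique-sums; the bound on the size of $B_x\cap B_y$ then follows from the choice of $k$. For a single graph take a tree with one node. Let $G$ be a clique-sum of $G'$ and $G''$ along $K$, and take such decompositions of $G'$ and $G''$. By (T2), $K$ lies in a bag $B_x$ of the first and in a bag $B_y$ of the second, so it is a clique of $J_x$ and of $J_y$. Join the trees by the edge $xy$; then $B_x\cap B_y=K$. The two subtrees of a vertex of $K$ contain $x$ and $y$ and are joined by the new edge, so this is a tree decomposition of $G$. Let $B_z$ be a bag of the first decomposition and $e$ an edge of $G$ with both ends in $B_z$. If $e$ comes from $G''$, both its ends lie in $K$, which is a clique of $G'$. So $e$ is an edge of $G'[B_z]\subseteq J_z$ in any case. The same argument applies to the bags of the second decomposition.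
\end{proof}

Given $H$, put $h=\max(|H|,5)$. Since $H$ is a subgraph of $K_h$, every $H$-minor-free graph is $K_h$-minor-free. For Sections~\ref{sec:tree}--\ref{sec:assembly} fix $G$, the number $k$, which depends only on $H$, and a decomposition as in Lemma~\ref{lem:treedec}. The letter $C$ denotes constants depending only on $k$, possibly different at each occurrence. Degrees without a subscript are degrees in $G$, and $\deg(a,S)$ is the number of neighbors of $a$ in a set $S$.

Root $T$ at a node $r$. A node counts as its own ancestor and descendant, and $T_x$ is the subtree of descendants of $x$. Let $A_r=\emptyset$ and $A_x=B_x\cap B_{\mathrm{parent}(x)}$ for $x\ne r$ (the \emph{adhesion} set, $|A_x|\le k$), and let $N_x=B_x\setminus A_x$ (the \emph{new} vertices). Let $t(v)$ be the top node of the subtree of nodes whose bags contain $v$. Then $v\in N_x$ if and only if $x=t(v)$, so the sets $N_x$ partition $V(G)$, and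
\[
\sigma_x:=\sum_{v\in N_x}\deg(v)^2\quad\text{satisfies}\quad\sum_x\sigma_x=\sigma(G).
\]
Let $V_x=\{v:t(v)\in T_x\}$, the disjoint union of $N_x$ and the sets $V_y$ over the children $y$ of $x$. A vertex of $B_x$ has its top node among the ancestors of $x$, so $B_x\cap V_x=N_x$ and $B_x\cap V_y=\emptyset$ for each child $y$. The basic fact is that $A_x$ separates $V_x$ from the rest.
\begin{itemize}
\item[(F)] If $uv\in E(G)$, $v\in V_x$ and $u\notin V_x$, then $u\in A_x$.
\end{itemize}
To see this, let $u,v\in B_z$. Then $z$ is a descendant of $t(v)\in T_x$, so $z\in T_x$, while $t(u)\notin T_x$ is an ancestor of $z$. The path from $t(u)$ to $z$ passes through the parent of $x$ and through $x$, and (T1) gives $u\in A_x$. In particular there is no edge between $V_y$ and $V_{y'}$ for distinct children $y,y'$ of $x$, since $A_y\subseteq B_x$ is disjoint from $V_{y'}$.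

For $a\notin V_x$ let $d_x(a)=\deg(a,V_x)$. By (F), $d_x(a)=0$ unless $a\in A_x$. With sums over the children $y$ of $x$,
\begin{equation}\label{eq:split}
\begin{aligned}
d_x(a)&=\deg(a,N_x)+\textstyle\sum_yd_y(a)&&(a\in A_x),\\
\deg(a)&=\deg(a,B_x)+\textstyle\sum_yd_y(a)&&(a\in N_x),
\end{aligned}
\end{equation}
where the second line uses that, by (F), the neighbors of $a\in N_x$ outside $V_x$ lie in $A_x$. The number of edges leaving $V_x$ is $w(x):=\sum_{a\in A_x}d_x(a)$.

\section{Leaders}\label{sec:leaders}

For $U\subseteq V(G)$, a \emph{disc drawing of $U$} is a loose drawing of $G[U]$ in the interior of a disc, together with a curve in the disc, for each edge of $G$ with exactly one end in $U$, from that end to its own point of the boundary. These curves are the \emph{dangling} edges. A disc drawing of $V_r=V(G)$ is a loose drawing of $G$. The obvious plan is to build disc drawings of the sets $V_x$ from the leaves of $T$ up. It costs about $w(x)^2$ at each node $x$, and this is too much.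

\begin{example}[the fan]\label{ex:fan}
Let $G$ consist of a path $v_1\dots v_n$ and a vertex $a$ adjacent to all $v_i$, so $\sigma(G)=n^2+9n-10$. Let $T$ be the path $x_1\dots x_{n-1}$ rooted at $x_1$, with bags $\{a,v_i,v_{i+1}\}$. For $i\ge2$ we have $A_{x_i}=\{a,v_i\}$, $N_{x_i}=\{v_{i+1}\}$, $d_{x_i}(a)=n-i$ and $d_{x_i}(v_i)=1$. So $\sum_iw(x_i)^2$ has order $n^3$: the edges at $a$ are sorted again at every node. Instead, treat the path $x_2\dots x_{n-1}$ at once. Merge $A_{x_2}=\{a,v_2\}$ into one vertex $p$. The multigraph on $p,v_3,\dots,v_n$ has the path decomposition $\{p,v_3\},\{p,v_3,v_4\},\dots,\{p,v_{n-1},v_n\}$ of width $2$, so Lemma~\ref{lem:convex} draws it with at most $2\bigl((n-1)^2+9n\bigr)$ crossings. Removing a small disc around $p$ gives a disc drawing of $V_{x_2}$. The square of $w(x_2)=n-1$ is paid once, and the node $x_i$ pays only for the edges that stop there: $d_{x_i}(a)-d_{x_{i+1}}(a)=1$ edge from $a$ and one edge from $v_i$.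
\end{example}

In a general tree each node $x$ must choose the child with which its path continues, and it pays the square of the number of edges from $A_x$ that do not continue into that child. If $A_x$ were a single vertex $a$, we would choose the child that maximizes $d_y(a)$. But the vertices of $A_x$ may prefer different children. We choose the child that minimizes the largest loss.

An \emph{option} at $x$ is a child of $x$ or the symbol $\varnothing$, with $V_\varnothing=A_\varnothing=\emptyset$ and $d_\varnothing\equiv0$. If $A_x\ne\emptyset$, let
\[
\lambda_x=\min_{y\text{ option at }x}\ \max_{a\in A_x}\bigl(d_x(a)-d_y(a)\bigr)\ge0,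
\]
and let the \emph{leader} $x^*$ be an option attaining the minimum. If $A_x=\emptyset$, let $\lambda_x=0$ and $x^*=\varnothing$. For $a\in A_x$ put $\ell_x(a)=d_x(a)-d_{x^*}(a)\le\lambda_x$. By~\eqref{eq:split},
\begin{equation}\label{eq:loss}
\ell_x(a)=\deg(a,N_x)+\sum_{y\ne x^*}d_y(a),
\end{equation}
the sum over children $y\neq x^*$.

\begin{lemma}\label{lem:lambda}
$\sum_x\lambda_x^2\le(16+4k)\,\sigma(G)$.
\end{lemma}

There are two reasons why $\lambda_x$ can be large. Either some $a\in A_x$ loses many edges even in its own best child; this is paid for by the decrease of $d_x(a)^2$. Or every vertex has an excellent child, but two vertices disagree. In the extreme case $A_x=\{a,b\}$ and there are children $y,y'$ with $d_y(a)=d_x(a)=d$ and $d_{y'}(b)=d_x(b)=d$. Every option loses $d$ edges of $a$ or of $b$, so $\lambda_x=d$, while $d_x(a)^2$ and $d_x(b)^2$ pass undiminished to children. What drops is $\min(d_x(a),d_x(b))$: it is $d$ at $x$ and $0$ at every child. This minimum pays for disagreements.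

\begin{proof}
\emph{The loss of one vertex.} For $a\in A_x$ let $s_x(a)=d_x(a)-p$, where $p=\max_yd_y(a)$ over the children $y$ of $x$ ($p=0$ if there are none). With $s=s_x(a)$, equation~\eqref{eq:split} gives $\sum_yd_y(a)\le p+s$, so $\sum_yd_y(a)^2\le p(p+s)$ and
\[
d_x(a)^2-\sum_yd_y(a)^2\ge(p+s)^2-p(p+s)\ge s^2 .
\]
Fix $a$ and sum over the set $S_a$ of nodes $x$ with $a\in A_x$. A child $y$ with $d_y(a)\ne0$ lies in $S_a$. The parent of a node of $S_a$ has $a$ in its bag, so it is either $t(a)\notin S_a$ or a node of $S_a$. Hence the terms $d_x(a)^2$ cancel except for the children of $t(a)$, and by~\eqref{eq:split}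
\begin{equation}\label{eq:telescope}
\sum_{x\in S_a}s_x(a)^2\le\sum_{y\text{ child of }t(a)}d_y(a)^2\le\Bigl(\sum_{y\text{ child of }t(a)}d_y(a)\Bigr)^2\le\deg(a)^2 .
\end{equation}

Consider the nodes $x$ with $\lambda_x>0$. Call $x$ of \emph{type 1} if $s_x(a)\ge\lambda_x/4$ for some $a\in A_x$, and of \emph{type 2} otherwise. For type 1 we have $\lambda_x^2\le16\sum_{a\in A_x}s_x(a)^2$, so by~\eqref{eq:telescope} these nodes contribute at most $16\,\sigma(G)$.

\emph{A node of type 2 has a disagreeing pair.} Let $x$ be of type 2 and $W=\{a\in A_x:d_x(a)\ge\lambda_x\}$. The option $\varnothing$ shows $\max_ad_x(a)\ge\lambda_x$, so $W\ne\emptyset$. For $a\in W$ a child maximizing $d_y(a)$ has $d_y(a)=d_x(a)-s_x(a)>3\lambda_x/4$, and the other children contribute in total at most $s_x(a)<\lambda_x/4$. So this child is unique; call it $h(a)$. Suppose $h(a)=y$ for all $a\in W$. Then $d_x(a)-d_y(a)=s_x(a)<\lambda_x$ for $a\in W$ and $d_x(a)-d_y(a)\le d_x(a)<\lambda_x$ for $a\in A_x\setminus W$, which contradicts the definition of $\lambda_x$. So there are $a,b\in W$ with $h(a)\ne h(b)$. We \emph{charge} $x$ to one such pair $\{a,b\}$.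

\emph{The charge to one pair.} Fix a pair $\{a,b\}$, and put $m_x=\min(d_x(a),d_x(b))$ for nodes $x$ with $a,b\notin V_x$. Let $a,b\in A_x$. By~\eqref{eq:split}, $\sum_ym_y\le\min\bigl(\sum_yd_y(a),\sum_yd_y(b)\bigr)\le m_x$. If $x$ is charged to $\{a,b\}$, then $\lambda_x\le m_x$ and, since $h(a)\ne h(b)$,
\[
\sum_ym_y\le\sum_{y\ne h(a)}d_y(a)+d_{h(a)}(b)\le s_x(a)+s_x(b)<\lambda_x/2 .
\]
We claim that for every $x$ with $a,b\in A_x$,
\begin{equation}\label{eq:charge}
\sum\bigl\{\lambda_z:\ z\in T_x\text{ is charged to }\{a,b\}\bigr\}\le2m_x .
\end{equation}
We induct from the leaves. If $y$ is a child of $x$ and $z\in T_y$ is charged to $\{a,b\}$, then $a,b\in B_z\cap B_x$, so $a,b\in A_y$ by (T1), and the induction hypothesis applies to $y$. Children with no charged descendant contribute $0\le 2m_y$. If $x$ is charged, the sum is at most $\lambda_x+2\sum_ym_y<2\lambda_x\le2m_x$. If not, it is at most $2\sum_ym_y\le2m_x$.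

\emph{Summing over pairs.} Suppose some node is charged to $\{a,b\}$. Then $t(a)$ and $t(b)$ are ancestors of that node, so one is an ancestor of the other; name the pair so that $t(b)$ is an ancestor of $t(a)$. A node $z$ with $a,b\in A_z$ is a descendant of $t(a)$ different from $t(a)$, so $z\in T_y$ for a child $y$ of $t(a)$. The paths from $t(a)$ and from $t(b)$ to $z$ pass through $t(a)$ and $y$, so $a,b\in A_y$ by (T1). By~\eqref{eq:charge}, the squares $\lambda_z^2$ charged to $\{a,b\}$ sum to at most $\sum_y(2m_y)^2\le4\sum_yd_y(a)^2$, over the children $y$ of $t(a)$ with $a,b\in A_y$. For fixed $a$, each child $y$ occurs for at most $|A_y|\le k$ vertices $b$. So the pairs named with this $a$ receive at most $4k\sum_yd_y(a)^2\le4k\deg(a)^2$, as in~\eqref{eq:telescope}. The nodes of type 2 contribute at most $4k\,\sigma(G)$.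
\end{proof}

\section{The drawing}\label{sec:assembly}

Following leaders partitions $V(T)$ into \emph{leader paths} $(x_0,x_1,\dots,x_m)$ with $x_j^*=x_{j+1}$ for $j<m$ and $x_m^*=\varnothing$, where the \emph{top} $x_0$ is the root or a child that is not the leader of its parent. For a node $x$ let $U_x=V_x\setminus V_{x^*}$, the disjoint union of $N_x$ and the sets $V_y$ over the children $y\ne x^*$. Consider an edge with exactly one end $u$ in $U_x$. If the other end is outside $V_x$, it lies in $A_x$ by (F); there are $\sum_{a\in A_x}\ell_x(a)\le k\lambda_x$ such edges. Otherwise the other end is in $V_{x^*}$, and (F) gives $u\in A_{x^*}\subseteq B_x$, so $u\in N_x\cap A_{x^*}$; there are $\eta_x:=\sum_{b\in N_x\cap A_{x^*}}d_{x^*}(b)$ such edges. By the Cauchy--Schwarz inequality and $|A_{x^*}|\le k$,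
\begin{equation}\label{eq:eta}
\eta_x^2\le k\,\sigma_x .
\end{equation}

We construct a disc drawing $\mathcal N_x$ of $U_x$ for each node $x$, and a disc drawing $\mathcal P_y$ of $V_y$ for each top $y$ of a leader path. The drawing $\mathcal N_x$ uses the drawings $\mathcal P_y$ of the children $y\ne x^*$, and $\mathcal P_{x_0}$ uses $\mathcal N_{x_0},\dots,\mathcal N_{x_m}$. So $\mathcal P_{x_0}$ depends only on drawings $\mathcal P_y$ with $y$ a proper descendant of $x_0$, the construction proceeds from the leaves up, and each drawing other than $\mathcal P_r$ is used exactly once.

\subsection{The drawing of a node}\label{sec:node}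

Fix $x$. A child $y\ne x^*$ with $w(y)=0$ has no dangling edges in $\mathcal P_y$, and we place $\mathcal P_y$ at the end in an empty spot. Call the other children $y\ne x^*$ \emph{active}. The dangling edges of $\mathcal P_y$ must reach up to $k$ different vertices of $A_y$, which may be far apart in the drawing of $J_x$. Here we use that $A_y$ is a clique of $J_x$: we park $\mathcal P_y$ next to one vertex $a_y\in A_y$ and send the edges destined for another vertex $b$ along parallel copies of the edge $a_yb$ of $J_x$. This raises the degree of $a_y$. To keep the increase proportional to the edges that $a_y$ already has, choose $a_y\in A_y$ with $d_y(a_y)$ maximum; then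
\begin{equation}\label{eq:anchor}
\sum_{b\in A_y\setminus\{a_y\}}d_y(b)\le(k-1)\,d_y(a_y).
\end{equation}

Let $M_x$ be the multigraph on $B_x\cup\{g\}$, where $g$ is a new vertex standing for $V_{x^*}$, with the following edges.
\begin{itemize}
\item[($\alpha$)] The edges of $G[B_x]$ with at least one end in $N_x$.
\item[($\beta$)] For each active child $y$ and each $b\in A_y\setminus\{a_y\}$, $d_y(b)$ parallel edges $a_yb$, one for each edge of $G$ from $b$ to $V_y$. The end at $a_y$ is the \emph{source end} and the end at $b$ the \emph{target end}.
\item[($\gamma$)] For each $b\in N_x\cap A_{x^*}$, $d_{x^*}(b)$ parallel edges $bg$, one for each edge of $G$ from $b$ to $V_{x^*}$.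
\end{itemize}
An active child $y$ contributes to the degree of $v\in B_x$ at most $(k-1)d_y(v)$ source ends if $v=a_y$, by~\eqref{eq:anchor}, and $d_y(v)$ target ends otherwise; so at most $k\,d_y(v)$ in both cases. With~\eqref{eq:split} and~\eqref{eq:loss},
\begin{equation}\label{eq:degM}
\deg_{M_x}(v)\le k\deg(v)\ \ (v\in N_x),\qquad\deg_{M_x}(a)\le k\,\ell_x(a)\le k\lambda_x\ \ (a\in A_x),\qquad\deg_{M_x}(g)=\eta_x .
\end{equation}

Let $Y_x$ be the set of apices of $J_x$ that lie in $N_x$. Put $Z=A_x\cup Y_x\cup\{g\}$ and $V_0=N_x\setminus Y_x$. The set $V_0$ contains no apex of $J_x$, and every edge of $M_x$ inside $V_0$ is parallel to an edge of $J_x$, because $G[B_x]\subseteq J_x$ and each $A_y$ is a clique of $J_x$. So the simple graph underlying $M_x-Z$ is a subgraph of $J_x$ minus its apices. Let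
\[
n_x=\sum_{z\in Z}\deg_{M_x}(z)+\sum_{a\in A_x}\ell_x(a)\le(k^2+k)\lambda_x+k\sum_{v\in Y_x}\deg(v)+\eta_x .
\]
Since $|Y_x|\le k$, the Cauchy--Schwarz inequality and~\eqref{eq:eta} give
\begin{equation}\label{eq:nx}
n_x^2\le3\bigl((k^2+k)^2\lambda_x^2+k^3\sigma_x+k\sigma_x\bigr)\le C(\sigma_x+\lambda_x^2).
\end{equation}

\emph{Drawing $M_x$ up to small discs.} Apply Proposition~\ref{prop:piece} to $M_x$ without its edges inside $Z$. By~\eqref{eq:degM}, $D\le k^2\sigma_x$, and $d\le n_x$, so there are at most $c_k(k^2\sigma_x+n_x^2)$ crossings. Above the line $y=0$ take a rectangle $R$ whose bottom side lies on this line and contains in its interior the ends of the $V_0$--$Z$ curves. In the interior of $R$ take disjoint discs $O_z$, $z\in A_x\cup Y_x$, as holes; the top side of $R$ plays the role of $\partial O_g$. By Lemma~\ref{lem:reconnect} draw in $R$ minus the holes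
\begin{itemize}
\item the continuation of each edge from $V_0$ to $z\in Z$, from the bottom side to $\partial O_z$;
\item each edge $zz'$ of $M_x$ inside $Z$, from $\partial O_z$ to $\partial O_{z'}$;
\item for each $a\in A_x$, $\ell_x(a)$ \emph{exit} curves from $\partial O_a$ to the top side.
\end{itemize}
These are at most $n_x$ curves, with at most $n_x^2/2$ crossings. For $v\in V_0$ let $O_v$ be a small disc around $v$, and erase its interior. Now every $v\in B_x$ has an empty disc $O_v$, on whose boundary end the $\deg_{M_x}(v)$ edges of $M_x$ at $v$ and, if $v\in A_x$, the exits.

\emph{Filling the discs.} In $O_v$ place $\mathcal P_y$ as a hole for each active child $y$ with $a_y=v$. If $v\in N_x$, place also the vertex $v$, as a tiny hole. By Lemma~\ref{lem:reconnect} draw in $O_v$ two kinds of curves. First, join each source end on $\partial O_v$, which stands for an edge from some $b\neq v$ to some $V_y$ with $a_y=v$, to the dangling end of this edge on the boundary of $\mathcal P_y$. Second, consider the remaining ends: the ends on $\partial O_v$ of edges of types ($\alpha$) and ($\gamma$), the target ends on $\partial O_v$, and the $d_y(v)$ dangling ends of $\mathcal P_y$ that belong to edges at $v$,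 for $a_y=v$. Each of them stands for an edge of $G$ at $v$.
\begin{itemize}
\item If $v\in N_x$, join the remaining ends to the vertex $v$. Each curve in $O_v$ uses an end of an edge of $M_x$ or a dangling end of an edge at $v$, so by~\eqref{eq:degM} there are at most $\deg_{M_x}(v)+\sum_yd_y(v)\le(k+1)\deg(v)$ curves and at most $(k+1)^2\deg(v)^2/2$ crossings.
\item If $v=a\in A_x$, there are no ends of type ($\gamma$), and the remaining ends number $\deg(a,N_x)+\sum_{y\ne x^*}d_y(a)=\ell_x(a)$ by~\eqref{eq:loss}. Join them bijectively to the $\ell_x(a)$ exits. There are at most $\deg_{M_x}(a)+\ell_x(a)\le(k+1)\lambda_x$ curves and at most $(k+1)^2\lambda_x^2/2$ crossings.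
\end{itemize}

\emph{All edges are drawn.} Let $e$ be an edge of $G$ with an end in $U_x$. If $e$ lies inside some $V_y$, $y\ne x^*$, it is drawn in $\mathcal P_y$. If $e$ has exactly one end in such a $V_y$, the other end $b$ lies in $A_y$ by (F) and $y$ is active. Then $e$ starts as a dangling edge of $\mathcal P_y$. If $b\ne a_y$ it continues in $O_{a_y}$ to a source end and along an edge of type ($\beta$) to $\partial O_b$. In both cases it then runs inside $O_b$ to the vertex $b$ if $b\in N_x$, and to an exit if $b\in A_x$. In the remaining case $e$ has an end in $N_x$, and its other end lies in $N_x$, in $A_x$ or in $V_{x^*}$. Then $e$ is an edge of type ($\alpha$) between two vertices of $N_x$, an edge of type ($\alpha$) followed by an exit, or an edge of type ($\gamma$). The edges leaving $U_x$ end at distinct points of the top side of $R$, and everything else lies below it. A large rectangle with its top side on the same line is the disc of $\mathcal N_x$. By~\eqref{eq:nx} and $|A_x|\le k$, the number of crossings of $\mathcal N_x$ that are not inside some $\mathcal P_y$ is at most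
\begin{equation}\label{eq:nodecost}
C(\sigma_x+\lambda_x^2).
\end{equation}

\subsection{The drawing of a leader path}\label{sec:path}

Let $(x_0,\dots,x_m)$ be a leader path, and abbreviate $U_j=U_{x_j}$, $A_j=A_{x_j}$. Then $V_{x_j}=U_j\sqcup\dots\sqcup U_m$. As in Example~\ref{ex:fan}, we merge each $U_j$, and also $A_0$, into a single vertex. Let $L$ be the multigraph on $p_{-1},p_0,\dots,p_m$ with one edge $p_ip_j$ for each edge of $G$ between $U_i$ and $U_j$ ($0\le i<j$), and one edge $p_{-1}p_j$ for each edge of $G$ between $A_0$ and $U_j$. An edge leaving $U_j$ ends in another set $U_i$, or outside $V_{x_0}$ and then in $A_0$ by (F). So the edges of $L$ at $p_j$ correspond exactly to the edges leaving $U_j$, and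
\begin{equation}\label{eq:degL}
\deg_L(p_{-1})=w(x_0),\qquad\deg_L(p_j)\le k\lambda_{x_j}+\eta_{x_j}\quad(0\le j\le m).
\end{equation}

Put $R_{-1}=A_0$ and $R_i=N_{x_i}$ for $i\ge0$. These sets are pairwise disjoint, since $A_0\cap V_{x_0}=\emptyset$. Let $X_0=\{p_{-1},p_0\}$ and
\[
X_j=\{p_j\}\cup\{p_i:\ -1\le i<j,\ R_i\cap A_j\ne\emptyset\}\qquad(1\le j\le m).
\]
We check that $X_0,\dots,X_m$ is a path decomposition of $L$ with bags of size at most $k+1$.
\begin{itemize}
\item \emph{Size.} The sets $R_i$ are disjoint and $|A_j|\le k$, so $|X_j|\le k+1$ for $j\ge1$; and $|X_0|=2\le k+1$.
\item \emph{Edges.} The edges $p_{-1}p_0$ lie in $X_0$. Let $j\ge1$ and consider an edge $p_ip_j$, $i<j$, coming from $uv\in E(G)$ with $v\in U_j$. If $i=-1$ then $u\in R_{-1}$. If $i\ge0$ then $uv$ goes from $U_i$ to $V_{x_{i+1}}=V_{x_i^*}$, so $u\in N_{x_i}=R_i$. In both cases $u\notin V_{x_j}$, so $u\in A_j$ by (F), and $p_i\in X_j$.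
\item \emph{Intervals.} Let $i^+=\max(i,0)$. Then $p_i\in X_{i^+}$ and $p_i$ lies in no earlier bag. If $p_i\in X_j$ with $j>i^+$, take $u\in R_i\cap A_j$. It lies in $B_{x_{i^+}}$ and in $B_{x_j}$, so by (T1) in all bags between them. Hence $u\in A_{j'}$ and $p_i\in X_{j'}$ for $i^+<j'\le j$.
\end{itemize}
By Lemma~\ref{lem:convex} with homes $\pi(p_i)=i^+$, $L$ has a drawing in a round disc, with its vertices on the boundary circle and at most $k\,\sigma(L)$ crossings. For $j\ge0$ take a small disc centered at $p_j$, erase its interior, place $\mathcal N_{x_j}$ in it as a hole, and join the dangling ends of $\mathcal N_{x_j}$ to the corresponding edges of $L$ by Lemma~\ref{lem:reconnect}, with at most $\deg_L(p_j)^2/2$ crossings. Remove a small open disc centered at $p_{-1}$, so that the edges at $p_{-1}$ end at distinct points of its boundary. The round disc, together with the small discs at $p_0,\dots,p_m$ and without the open disc at $p_{-1}$, is a disc, and it carries a disc drawing $\mathcal P_{x_0}$ of $V_{x_0}$. By~\eqref{eq:degL} and~\eqref{eq:eta}, the number of crossings not inside some $\mathcal N_{x_j}$ is at most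
\begin{equation}\label{eq:pathcost}
C\sum_{j=0}^m\bigl(\lambda_{x_j}^2+\sigma_{x_j}\bigr)+k\,w(x_0)^2 .
\end{equation}

\subsection{Summation}

It remains to bound the terms $w(x_0)^2$. We have $w(r)=0$, and every other top is a child $y\ne x^*$ of some node $x$. By the Cauchy--Schwarz inequality $w(y)^2\le k\sum_{a\in A_y}d_y(a)^2$, and $A_y\subseteq B_x=A_x\sqcup N_x$. For each $a\in B_x$ we have $\sum_{y\ne x^*}d_y(a)^2\le\bigl(\sum_{y\ne x^*}d_y(a)\bigr)^2$, and the inner sum is at most $\ell_x(a)\le\lambda_x$ for $a\in A_x$ by~\eqref{eq:loss}, and at most $\deg(a)$ for $a\in N_x$ by~\eqref{eq:split}. Hence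
\begin{equation}\label{eq:tops}
\sum_{y\ne x^*}w(y)^2\le k\sum_{a\in B_x}\ \sum_{y\ne x^*}d_y(a)^2\le k^2\lambda_x^2+k\,\sigma_x .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The drawing $\mathcal P_r$ is a loose drawing of $G$. Each of its crossings is counted in~\eqref{eq:nodecost} for some node or in~\eqref{eq:pathcost} for some leader path. Every node lies on exactly one leader path. Summing and using~\eqref{eq:tops}, $\sum_x\sigma_x=\sigma(G)$ and Lemma~\ref{lem:lambda}, we find at most $C\sum_x(\sigma_x+\lambda_x^2)\le C\,\sigma(G)$ crossings, where $C$ depends only on $k$, hence only on $H$. Cutting off loops gives a drawing of $G$.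
\end{proof}

\section{Complements}\label{sec:complements}

\subsection{Weighted crossings}

\begin{theorem}\label{thm:weighted}
For every graph $H$ there is a constant $c$ such that for every $H$-minor-free graph $G$ and every $w:E(G)\to[0,\infty)$, with $W(v)=\sum_{e\ni v}w(e)$,
\[
\inf_{\text{drawings of }G}\ \sum_{\text{crossings }\{e,f\}}w(e)w(f)\ \le\ c\sum_vW(v)^2 .
\]
\end{theorem}

\begin{proof}
As before we may assume $H=K_h$ with $h\ge5$. The left side is nondecreasing in $w$ and the right side is continuous in $w$, so approximating $w$ from above reduces to rational weights. Both sides scale quadratically, so we may assume that $w$ is integral. Edges of weight $0$ contribute nothing to either side; delete them and add them back at the end in general position. Replace each edge $uv$ by $w(uv)$ paths of length $2$ from $u$ to $v$, each through a new vertex, and call the result $G'$.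

The graph $G'$ is a subgraph of $G^+=G\cup G'$, in which each new vertex $z$ has exactly two neighbors $u,v$, and these are adjacent. Suppose $G^+$ has a $K_h$ minor, and take branch sets using as few new vertices as possible. Since $G$ is $K_h$-minor-free, some new vertex $z$ lies in a branch set $B$. We have $B\ne\{z\}$, because $B$ has edges to $h-1>2$ other branch sets. So $B$ contains a neighbor of $z$, say $u$. Remove $z$ from $B$. If $v\in B$, the edge $uv$ replaces the path $uzv$ and $B$ stays connected. If $v\notin B$, then $z$ was a leaf of $G^+[B]$, and the only adjacency to another branch set that $z$ could provide, through $zv$, is provided by $uv$. This contradicts the minimality, so $G'$ is $K_h$-minor-free.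

Since the $W(v)$ are integers, $2\sum_ew(e)=\sum_vW(v)\le\sum_vW(v)^2$, and so $\sigma(G')=\sum_vW(v)^2+4\sum_ew(e)\le3\sum_vW(v)^2$. Take a drawing of $G'$ with at most $c_{K_h}\sigma(G')$ crossings, and for each edge $e$ of $G$ choose one of its $w(e)$ paths uniformly and independently. The chosen paths form a loose drawing of $G$. A crossing between a path of $e$ and a path of $f\ne e$ survives with probability $1/(w(e)w(f))$ and then has weight $w(e)w(f)$, so it contributes $1$ in expectation. Some choice has weighted sum at most $3c_{K_h}\sum_vW(v)^2$, and cutting off loops does not increase it.
\end{proof}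

\subsection{Lower bounds}

In a drawing of a simple graph with the fewest crossings, edges with a common end do not cross: otherwise the exchange in the proof of Lemma~\ref{lem:star}, followed by cutting off loops, would reduce the number of crossings. So each crossing of such a drawing involves four distinct vertices. We combine this with the nonplanarity of $K_5$ and $K_{3,3}$.

\begin{theorem}\label{thm:classes}
For a minor-closed class $\mathcal G$ of graphs the following are equivalent:
\begin{itemize}
\item[(i)] $\mathcal G$ is not the class of all graphs;
\item[(ii)] there is $c$ with $\mathrm{cr}(G)\le c\sum_v\deg(v)^2$ for all $G\in\mathcal G$;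
\item[(iii)] there is $c$ with $\mathrm{cr}(G)\le c\,\Delta(G)|G|$ for all $G\in\mathcal G$.
\end{itemize}
\end{theorem}

\begin{proof}
If (i) holds and $H\notin\mathcal G$, then all graphs in $\mathcal G$ are $H$-minor-free, so (ii) is Theorem~\ref{thm:main} and (iii) is Corollary~\ref{cor:linear}. For the converses take a drawing of $K_n$, $n\ge5$, with the fewest crossings. Each of the $\binom n5$ copies of $K_5$ contains a crossing, and each crossing lies in $n-4$ copies. So $\mathrm{cr}(K_n)\ge\binom n5/(n-4)=n(n-1)(n-2)(n-3)/120$, whereas $\sigma(K_n)=n(n-1)^2$ and $\Delta(K_n)|K_n|=n(n-1)$. Thus (ii) and (iii) both fail for the class of all graphs.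
\end{proof}

\begin{lemma}\label{lem:bip}
For $s,n\ge3$ the graph $K_{s,n}$ is $K_{s+2}$-minor-free, has pathwidth at most $s$, and satisfies
\[
\mathrm{cr}(K_{s,n})\ge\frac{s(s-1)n(n-1)}{36},\qquad\liminf_{n\to\infty}\frac{\mathrm{cr}(K_{s,n})}{\sigma(K_{s,n})}\ge\frac{s-1}{36}.
\]
\end{lemma}

\begin{proof}
Let $S$ be the side of size $s$. Of $s+2$ disjoint branch sets at most $s$ meet $S$. Two others lie in the independent set outside $S$, so they are single nonadjacent vertices, and there is no $K_{s+2}$ minor. The bags $S\cup\{v\}$, $v\notin S$, in any order, form a path decomposition of width $s$. In a drawing with the fewest crossings each crossing involves two vertices on each side, so it lies in $(s-2)(n-2)$ of the $\binom s3\binom n3$ copies of $K_{3,3}$ with three vertices in $S$. Each copy contains a crossing, and $\binom s3\binom n3/\bigl((s-2)(n-2)\bigr)=s(s-1)n(n-1)/36$. Finally $\sigma(K_{s,n})=sn^2+ns^2$.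
\end{proof}

\begin{theorem}\label{thm:sharp}
The exponent $2$ in Theorem~\ref{thm:main} cannot be lowered, already for $H=K_5$: for no $p<2$ is there a constant $c$ with $\mathrm{cr}(K_{3,n})\le c\sum_v\deg(v)^p$ for all $n$. Moreover, for $h\ge5$, any valid constant for $H=K_h$ satisfies $c_{K_h}\ge(h-3)/36$.
\end{theorem}

\begin{proof}
By Lemma~\ref{lem:bip} with $s=3$, the graph $K_{3,n}$ is $K_5$-minor-free and $\mathrm{cr}(K_{3,n})\ge n(n-1)/6$, whereas $\sum_v\deg(v)^p=3n^p+3^pn=o(n^2)$ for $p<2$. The second statement is Lemma~\ref{lem:bip} with $s=h-2$.
\end{proof}

\begin{theorem}\label{thm:pathwidth}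
Every graph or multigraph of pathwidth at most $k$ has a convex drawing (vertices on a circle, edges drawn as chords, parallel edges as parallel copies) with at most $k\sum_v\deg(v)^2$ crossings. The factor $k$ is optimal up to an absolute constant, even for unrestricted drawings: for $k\ge3$, any $c$ with $\mathrm{cr}(G)\le c\sum_v\deg(v)^2$ for all graphs $G$ of pathwidth at most $k$ satisfies $c\ge(k-1)/36$.
\end{theorem}

\begin{proof}
The upper bound is Lemma~\ref{lem:convex}, and the lower bound is Lemma~\ref{lem:bip} with $s=k$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{RS}
Robertson and Seymour, \emph{Graph Minors XVI}, J. Combin. Theory Ser. B 89 (2003).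

\bibitem{WT}
David R. Wood and Jan Arne Telle, \emph{Planar Decompositions and the Crossing Number of Graphs with an Excluded Minor}, arXiv:math/0604467 (2006).

\end{thebibliography}
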